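\title{Deleting an edge splits the homology of the matching complex}

\begin{abstract}
Let $\mathsf{M}_n$ be the matching complex of the complete graph $K_n$ and let $e$ be an edge of $K_n$. The integral homology groups of $\mathsf{M}_n$, of the subcomplex of matchings avoiding $e$, and of the link of $e$ fit into a long exact sequence. We prove a conjecture from a paper of Jonsson: for $n\ge 3$ this sequence breaks into split short exact sequences. One explicit chain homotopy splits the sequence already on the level of integral chain complexes, and it does so for a larger class of graphs. It follows that $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ is a direct summand of $\tilde H_{d+1}(\mathsf{M}_{n+2};\mathbb{Z})$ for $n\ge1$, and that $\mathsf{M}_n$ can be split simultaneously along all edges of a matching that is not perfect. We also describe the symmetry of the splitting, and show in small cases that full symmetry forces denominators.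
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simple graph. A \emph{matching} of $G$ is a set of pairwise disjoint edges. The \emph{matching complex} $\mathsf{M}(G)$ is the simplicial complex whose vertices are the edges of $G$ and whose faces are the matchings of $G$, the empty matching included; a matching with $d+1$ edges is a face of dimension $d$. For a finite set $S$ we write $\mathsf{M}_S=\mathsf{M}(K_S)$, where $K_S$ is the complete graph on $S$, and $\mathsf{M}_n=\mathsf{M}_{[n]}$ with $[n]=\{1,\dots,n\}$. Thus $\mathsf{M}_0=\mathsf{M}_1=\{\emptyset\}$, the complex $\mathsf{M}_2$ is a point, $\mathsf{M}_3$ consists of three points, $\mathsf{M}_4$ of three disjoint segments, and $\mathsf{M}_5$ is the Petersen graph (Figure~\ref{fig:petersen}). From now on the words \emph{vertex} and \emph{edge} refer to $G$, and the elements of $\mathsf{M}(G)$ are called faces or simplices. Homology is reduced simplicial homology, so that $\tilde H_{-1}(\{\emptyset\};\mathbb{Z})=\mathbb{Z}$.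

To study $\mathsf{M}(G)$ by induction, fix an edge $e=ab$, put $U=V(G)\setminus\{a,b\}$, and sort the matchings by whether they contain $e$. Those that avoid $e$ form the subcomplex $\mathsf{M}(G-e)$. Those that contain $e$ are the sets $\sigma\cup\{e\}$ with $\sigma$ a matching of the induced subgraph $G[U]$, so $\mathsf{M}(G[U])$ is the link of $e$. For the reduced chain complexes $C(\cdot)$ over $\mathbb{Z}$ this gives a short exact sequence
\begin{equation}\label{eq:ses}
0\longrightarrow C(\mathsf{M}(G-e))\longrightarrow C(\mathsf{M}(G))\xrightarrow{\ q\ }\langle e\rangle\otimes C(\mathsf{M}(G[U]))\longrightarrow 0 .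
\end{equation}
Here $\langle e\rangle$ is the free $\mathbb{Z}$-module of rank one generated by $e$. In the last complex $e\otimes x$ has degree $\deg x+1$ and boundary $-e\otimes\partial x$. The map $q$ kills the faces that avoid $e$ and sends $\sigma\cup\{e\}$ to $e\otimes\sigma$; the signs are fixed in Section~\ref{sec:chains}.

For $G=K_n$ write $\mathsf{M}_n\setminus e=\mathsf{M}(K_n-e)$ and $\mathsf{M}_{[n]\setminus e}=\mathsf{M}_U\cong\mathsf{M}_{n-2}$. The long exact homology sequence of \eqref{eq:ses} is then the \emph{$0$-$e$-$2$ sequence}
\[
\cdots\to\tilde H_d(\mathsf{M}_n\setminus e;\mathbb{Z})\to\tilde H_d(\mathsf{M}_n;\mathbb{Z})\to\langle e\rangle\otimes\tilde H_{d-1}(\mathsf{M}_{[n]\setminus e};\mathbb{Z})\to\tilde H_{d-1}(\mathsf{M}_n\setminus e;\mathbb{Z})\to\cdots .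
\]
The following conjecture comes from Jonsson's paper \cite{Jonsson}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $n\ge3$ and every $d$, the sequence}
\begin{equation}\label{eq:conj}
0\to\tilde H_d(\mathsf{M}_n\setminus e;\mathbb{Z})\to\tilde H_d(\mathsf{M}_n;\mathbb{Z})\to\langle e\rangle\otimes\tilde H_{d-1}(\mathsf{M}_{[n]\setminus e};\mathbb{Z})\to0
\end{equation}
\emph{cut from the $0$-$e$-$2$ sequence is split exact.}
\medskip

The conjecture makes two claims. First, all connecting homomorphisms vanish. These are induced by the inclusion of the link into $\mathsf{M}_n\setminus e$ (Lemma~\ref{lem:section}), so the claim is that every cycle of the link, which bounds in $\mathsf{M}_n$ through the cone with apex $e$, also bounds without using $e$. Second, the resulting short exact sequences split. This is automatic when the right-hand group is free, but not when it has torsion.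

The smallest cases show what to expect. For $n=2$ both $\mathsf{M}_2\setminus e$ and the link are $\{\emptyset\}$, the connecting map $\tilde H_{-1}(\mathsf{M}_0)=\mathbb{Z}\to\tilde H_{-1}(\mathsf{M}_2\setminus e)=\mathbb{Z}$ is an isomorphism, and \eqref{eq:conj} with $d=0$ reads $0\to0\to0\to\mathbb{Z}\to0$. So the bound $n\ge3$ is sharp. For $n=3$ the only nonzero instance of \eqref{eq:conj} is $0\to\mathbb{Z}\to\mathbb{Z}^2\to\mathbb{Z}\to0$, for $d=0$. For $n=4$ the link is a point and there is nothing to prove. For $n=5$ the link consists of three points, while $\mathsf{M}_5$ and $\mathsf{M}_5\setminus e$ are connected one-dimensional complexes with $10$ and $9$ points and $15$ and $12$ segments; the only nonzero instance is $0\to\mathbb{Z}^4\to\mathbb{Z}^6\to\mathbb{Z}^2\to0$, for $d=1$.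

We prove the conjecture in a stronger form, on the level of chains and for graphs that are complete only at three vertices. The extra generality in $G$ costs nothing, and it is what allows the splitting to be iterated in Theorem~\ref{thm:matching}.

\begin{theorem}\label{thm:main}
Let $G$ be a finite simple graph with three distinct vertices $a,b,u$, and let $W=V(G)\setminus\{a,b,u\}$. Assume that $e=ab$ and $ua$ are edges of $G$ and that each of $a,b,u$ is adjacent to every vertex of $W$. (The graph $G[W]$ is arbitrary, possibly empty, and $ub$ may or may not be an edge.) Put $U=W\cup\{u\}$. Then the sequence \eqref{eq:ses} splits as a sequence of chain complexes over $\mathbb{Z}$.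
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $n\ge3$ and let $e$ be an edge of $K_n$. There is an isomorphism of chain complexes
\[
C(\mathsf{M}_n)\cong C(\mathsf{M}_n\setminus e)\oplus\langle e\rangle\otimes C(\mathsf{M}_{[n]\setminus e}),
\]
with the degree shift of \eqref{eq:ses}. The sequence \eqref{eq:conj} is split exact for every $d$, so the conjecture holds. It also holds for homology and cohomology with coefficients in an arbitrary abelian group.
\end{corollary}

Section~\ref{sec:chains} reduces Theorem~\ref{thm:main} to the construction of a chain homotopy. Section~\ref{sec:idea} finds the homotopy by hand for $n=5$, and Section~\ref{sec:proof} constructs it in general. Section~\ref{sec:complete} proves Corollary~\ref{cor:conj} and iterates it in two ways. Section~\ref{sec:symmetry} describes the symmetry of the splitting.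

\section{Chains, cones and sections}\label{sec:chains}

\subsection*{Oriented chains}
The group $C_d(\mathsf{M}(G))$ is generated by the symbols $\varepsilon_0\wedge\dots\wedge\varepsilon_d$, where $\{\varepsilon_0,\dots,\varepsilon_d\}$ is a matching with $d+1$ edges, subject to the rule that permuting the factors multiplies the symbol by the sign of the permutation. We call such a symbol an \emph{oriented matching}. In degree $-1$ we have $C_{-1}=\mathbb{Z}\cdot\emptyset$, and we read $\varepsilon\wedge\emptyset$ as $\varepsilon$. The boundary is
\[
\partial(\varepsilon_0\wedge\dots\wedge\varepsilon_d)=\sum_{i=0}^{d}(-1)^i\,\varepsilon_0\wedge\dots\wedge\widehat{\varepsilon_i}\wedge\dots\wedge\varepsilon_d ,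
\]
so $\partial\varepsilon=\emptyset$ for an edge $\varepsilon$, and $\partial\emptyset=0$. In chains we write $[rs]$ for the edge with endpoints $r$ and $s$. Inclusions of subcomplexes are suppressed from the notation. We use three facts.

\emph{Cones.} If $\varepsilon$ is an edge disjoint from all edges occurring in a chain $x$, then separating the term $i=0$ in the boundary formula gives
\begin{equation}\label{eq:cone}
\partial(\varepsilon\wedge x)=x-\varepsilon\wedge\partial x .
\end{equation}
Recall that a chain map $f\colon A\to B$ is \emph{null-homotopic} if $f=\partial h+h\partial$ for some homomorphism $h$ raising degrees by one. Formula \eqref{eq:cone} says the following: if $H$ is a subgraph of $G$ and $\varepsilon$ is an edge of $G$ with both endpoints outside $V(H)$, then $x\mapsto\varepsilon\wedge x$ is a null-homotopy of the inclusion $C(\mathsf{M}(H))\to C(\mathsf{M}(G))$.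

\emph{Relabeling.} An injection $\varphi\colon V(H)\to V(H')$ that takes edges of $H$ to edges of $H'$ takes matchings to matchings of the same size. Hence $\varepsilon_0\wedge\dots\wedge\varepsilon_d\mapsto\varphi\varepsilon_0\wedge\dots\wedge\varphi\varepsilon_d$ defines a chain map $C(\mathsf{M}(H))\to C(\mathsf{M}(H'))$, again denoted by $\varphi$.

\emph{Split sequences.} Let $0\to A\to B\xrightarrow{q}D\to0$ be a short exact sequence of chain complexes, with $A\subseteq B$. It \emph{splits} if there is a chain map $s\colon D\to B$ with $qs=\mathrm{id}$, called a \emph{section}. Then $(x,y)\mapsto x+s(y)$ is an isomorphism of complexes $A\oplus D\to B$. Moreover $q_*s_*=\mathrm{id}$ on homology, so every $q_*$ is a split surjection. By exactness of the long sequence, all connecting homomorphisms vanish, all maps $H_d(A)\to H_d(B)$ are injective, and each sequence $0\to H_d(A)\to H_d(B)\to H_d(D)\to0$ is split exact.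

\subsection*{The sequence of an edge}
Let $e=ab$ be an edge of $G$ and $U=V(G)\setminus\{a,b\}$. Every chain of $\mathsf{M}(G)$ is uniquely of the form $y+e\wedge x$ with $y\in C(\mathsf{M}(G-e))$ and $x\in C(\mathsf{M}(G[U]))$, and we define $q(y+e\wedge x)=e\otimes x$. By \eqref{eq:cone}, $q\partial(y+e\wedge x)=q(\partial y+x-e\wedge\partial x)=-e\otimes\partial x$. This is the reason for the sign in the last complex of \eqref{eq:ses}; the sign does not affect cycles or boundaries, so the homology of that complex in degree $d$ is $\langle e\rangle\otimes\tilde H_{d-1}(\mathsf{M}(G[U]))$.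

\begin{lemma}\label{lem:section}
Let $\iota\colon C(\mathsf{M}(G[U]))\to C(\mathsf{M}(G-e))$ be the inclusion.
\begin{enumerate}
\item[(a)] The connecting homomorphism of \eqref{eq:ses} sends the class of $e\otimes z$ to the class of $\iota z$.
\item[(b)] Let $h\colon C(\mathsf{M}(G[U]))\to C(\mathsf{M}(G-e))$ be a homomorphism raising degrees by one, and put $s(e\otimes x)=e\wedge x-h(x)$. Then $qs=\mathrm{id}$, and $s$ is a chain map if and only if $\partial h+h\partial=\iota$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $e\otimes z$ is a cycle, then $\partial z=0$. The chain $e\wedge z$ is a lift of $e\otimes z$, and $\partial(e\wedge z)=z$ by \eqref{eq:cone}.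

(b) Since $e$ does not occur in $h(x)$, we have $qs=\mathrm{id}$. By \eqref{eq:cone},
\[
\partial s(e\otimes x)-s(-e\otimes\partial x)=\bigl(x-e\wedge\partial x-\partial h(x)\bigr)+\bigl(e\wedge\partial x-h(\partial x)\bigr)=x-\partial h(x)-h(\partial x).\qedhere
\]
\end{proof}

Every degree-preserving homomorphism $s$ with $qs=\mathrm{id}$ has the form in (b), because $e\wedge x-s(e\otimes x)$ lies in the kernel of $q$. So nothing is lost in the reduction: the sequence \eqref{eq:ses} splits exactly when the inclusion of the link into $\mathsf{M}(G-e)$ is null-homotopic on chains.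

\section{The idea, for five vertices}\label{sec:idea}

Let $G=K_n$. The only null-homotopies that we have so far are cones. A cone over the whole link $\mathsf{M}_U$ needs an apex edge with both endpoints outside $U$, and the only such edge is $e$, which is forbidden. Cones are available, however, over close relatives of the link. Put $T=U\cup\{a\}$, the set of all vertices except $b$. For $r\in T$ the complex $\mathsf{M}_{T\setminus r}$ is a copy of $\mathsf{M}_{n-2}$ inside $\mathsf{M}_n\setminus e$. For $r=a$ it is the link. For $r\neq a$ it avoids the vertices $r$ and $b$, so it lies in the cone with apex $rb\ne e$. It therefore suffices to find one linear relation: a sum of inclusions of these copies that is null-homotopic and contains the link exactly once. All other terms can then be cancelled by cones.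

Such a relation comes from adding an edge at a fixed vertex in all possible ways. Fix $u\in T$, put $R=T\setminus u$, and let $\delta$ send a matching $\sigma$ on $R$ to the sum of all $[ur]\wedge\sigma$ with $r\in R$ not covered by $\sigma$. Lemma~\ref{lem:delta} will show that $\delta$ is a null-homotopy of $\sum_{r\in R}\tau_r$, where the transposition $\tau_r=(u\,r)$ carries $\mathsf{M}_R$ to $\mathsf{M}_{T\setminus r}$. The sum runs over all $r\neq u$. The seemingly canonical choice $u=a$ therefore misses the link; we must choose $u\in U$, which is possible exactly when $n\ge3$.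

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,fill=white,inner sep=1.5pt,font=\small}]
\node (e) at (0,0) {$ab$};
\node (f1) at (0:1.1) {$23$};
\node (f2) at (120:1.1) {$13$};
\node (f3) at (240:1.1) {$12$};
\node (a1) at (90:2.6) {$1a$};
\node (b2) at (30:2.6) {$2b$};
\node (a3) at (-30:2.6) {$3a$};
\node (b1) at (-90:2.6) {$1b$};
\node (a2) at (210:2.6) {$2a$};
\node (b3) at (150:2.6) {$3b$};
\draw[dashed] (e)--(f1) (e)--(f2) (e)--(f3);
\draw (a3)--(b1)--(a2) (f1)--(a1) (f1)--(b1) (f2)--(b2) (f3)--(b3);
\draw[ultra thick] (f2)--(a2)--(b3)--(a1)--(b2)--(a3)--(f3);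
\end{tikzpicture}
\caption{The matching complex of the complete graph on $\{1,2,3,a,b\}$: nodes are edges of $K_5$, and two nodes are joined when the edges are disjoint. The link of $e=ab$ consists of the points $23$, $13$, $12$. Removing $e$ and the dashed segments leaves $\mathsf{M}_5\setminus e$. The bold path joins $13$ to $12$ without passing through $e$.}
\label{fig:petersen}
\end{figure}

Take $n=5$, $U=\{1,2,3\}$, $u=1$, so $R=\{2,3,a\}$. We show that the cycle $x=[12]-[13]$ of the link bounds in $\mathsf{M}_5\setminus e$. First move $x$ to $\mathsf{M}_R$ by replacing $1$ with $a$, which gives $z=[2a]-[3a]$. Its three transposes are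
\[
\tau_az=[12]-[13]=x,\qquad \tau_2z=[1a]-[3a],\qquad \tau_3z=[2a]-[1a].
\]
Each of $[2a]$ and $[3a]$ leaves one vertex of $R$ uncovered, so $\delta z=[13]\wedge[2a]-[12]\wedge[3a]$, and indeed
\[
\partial\delta z=[2a]-[13]-[3a]+[12]=\tau_az+\tau_2z+\tau_3z .
\]
The cycle $\tau_2z$ avoids the vertices $2$ and $b$, so it is the boundary of $[2b]\wedge\tau_2z$; the cycle $\tau_3z$ avoids $3$ and $b$, so it is the boundary of $[3b]\wedge\tau_3z$. Hence $x$ is the boundary of
\begin{multline*}
\delta z-[2b]\wedge\tau_2z-[3b]\wedge\tau_3z\\
=[13]\wedge[2a]+[2a]\wedge[3b]+[3b]\wedge[1a]+[1a]\wedge[2b]+[2b]\wedge[3a]+[3a]\wedge[12],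
\end{multline*}
which is the bold path in Figure~\ref{fig:petersen}. There is a shorter path, through $2a$ and $3b$ only. The merit of the longer one is that its recipe makes sense for every chain in every degree.

\section{The homotopy}\label{sec:proof}

\subsection*{Adding an edge at a universal vertex}
Let $H$ be a graph with vertex set $T$, let $u\in T$ be adjacent to all other vertices, and put $R=T\setminus u$. For $r\in R$, the transposition $\tau_r=(u\,r)$ restricts to an injection $R\to T\setminus r$. It fixes every edge of $H[R]$ not containing $r$ and sends an edge $rs$ to $us$, which is an edge of $H$ because $u$ is adjacent to $s$. So $\tau_r$ is a chain map $C(\mathsf{M}(H[R]))\to C(\mathsf{M}(H[T\setminus r]))$, and $\tau_r\sigma=\sigma$ if $r$ is not covered by $\sigma$. Define $\delta\colon C_d(\mathsf{M}(H[R]))\to C_{d+1}(\mathsf{M}(H))$ on oriented matchings by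
\[
\delta(\sigma)=\sum_{r}\,[ur]\wedge\sigma ,
\]
the sum over all $r\in R$ not covered by $\sigma$.

\begin{lemma}\label{lem:delta}
As maps $C(\mathsf{M}(H[R]))\to C(\mathsf{M}(H))$, we have $\partial\delta+\delta\partial=\sum_{r\in R}\tau_r$.
\end{lemma}

The uncovered vertices $r$ will contribute their terms through $\partial\delta$, and the covered ones through $\delta\partial$.

\begin{proof}
Let $\sigma$ be an oriented matching of $H[R]$ and let $N\subseteq R$ be the set of vertices that it does not cover. By \eqref{eq:cone},
\[
\partial\delta\sigma=\sum_{r\in N}\sigma-\sum_{r\in N}[ur]\wedge\partial\sigma=\sum_{r\in N}\tau_r\sigma-\sum_{r\in N}[ur]\wedge\partial\sigma .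
\]
For each edge $\varepsilon$ of $\sigma$ let $\sigma_\varepsilon$ be the matching $\sigma\setminus\varepsilon$, oriented so that $\sigma=\varepsilon\wedge\sigma_\varepsilon$. Moving the factor $\varepsilon_i$ of $\varepsilon_0\wedge\dots\wedge\varepsilon_d$ to the front costs the sign $(-1)^i$, which is the sign in the boundary formula; hence $\partial\sigma=\sum_\varepsilon\sigma_\varepsilon$. If $\varepsilon=\{s,s'\}$, then the vertices of $R$ not covered by $\sigma_\varepsilon$ are those of $N\cup\{s,s'\}$. Therefore
\[
\delta\partial\sigma=\sum_{r\in N}[ur]\wedge\partial\sigma+\sum_{\varepsilon=\{s,s'\}}\bigl([us]\wedge\sigma_\varepsilon+[us']\wedge\sigma_\varepsilon\bigr).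
\]
Since $\sigma_\varepsilon$ covers neither $s$ nor $s'$, we have $\tau_{s'}\sigma=[us]\wedge\sigma_\varepsilon$ and $\tau_s\sigma=[us']\wedge\sigma_\varepsilon$. Every covered vertex lies in exactly one edge of $\sigma$, so the last sum equals $\sum_{r\in R\setminus N}\tau_r\sigma$. Adding the two formulas cancels the terms $[ur]\wedge\partial\sigma$ and leaves $\sum_{r\in R}\tau_r\sigma$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:main}}
By Lemma~\ref{lem:section}(b) it suffices to construct a null-homotopy $h$ of $\iota$. Put $T=W\cup\{u,a\}=V(G)\setminus b$ and $R=T\setminus u=W\cup\{a\}$. By hypothesis $u$ is adjacent to every vertex of $R$, so Lemma~\ref{lem:delta} applies to $H=G[T]$. Since $b\notin T$, the complex $\mathsf{M}(G[T])$ is a subcomplex of $\mathsf{M}(G-e)$, and we regard $\delta$ and the $\tau_r$ as maps into $C(\mathsf{M}(G-e))$.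

The lemma concerns chains on $R$, whereas $\iota$ is defined on chains on $U=T\setminus a$. To pass from one to the other, let $\pi\colon U\to R$ be the bijection that fixes $W$ and sends $u$ to $a$. The neighborhood of $u$ in $G[U]$ and the neighborhood of $a$ in $G[R]$ are both equal to $W$, so $\pi$ is a graph isomorphism $G[U]\to G[R]$ and induces a chain map. The maps $\pi$ and $\tau_a$ are restrictions of the same transposition $(u\,a)$, so $\tau_a\pi=\iota$. Composing Lemma~\ref{lem:delta} with the chain map $\pi$ gives
\begin{equation}\label{eq:relation}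
\partial(\delta\pi)+(\delta\pi)\partial=\iota+\sum_{w\in W}\tau_w\pi .
\end{equation}

It remains to cancel the terms indexed by $W$. Fix $w\in W$. The map $\tau_w$ takes values in $C(\mathsf{M}(G[T\setminus w]))$. The pair $wb$ is an edge of $G$ by hypothesis, it differs from $e$, and neither $w$ nor $b$ lies in $T\setminus w$. So $\kappa_w(y)=[wb]\wedge y$ defines a map $C_d(\mathsf{M}(G[T\setminus w]))\to C_{d+1}(\mathsf{M}(G-e))$, and $\partial\kappa_w+\kappa_w\partial$ is the inclusion by \eqref{eq:cone}. Composing with the chain map $\tau_w\pi$ gives
\begin{equation}\label{eq:cones}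
\partial(\kappa_w\tau_w\pi)+(\kappa_w\tau_w\pi)\partial=\tau_w\pi .
\end{equation}
Define $h\colon C_d(\mathsf{M}(G[U]))\to C_{d+1}(\mathsf{M}(G-e))$ by
\begin{equation}\label{eq:h}
h=\delta\pi-\sum_{w\in W}\kappa_w\tau_w\pi .
\end{equation}
Subtracting the equations \eqref{eq:cones} from \eqref{eq:relation} gives $\partial h+h\partial=\iota$. Thus $s(e\otimes x)=e\wedge x-h(x)$ is a chain map that splits \eqref{eq:ses}. \qed

\begin{example}
Let $G=K_4$, $U=\{1,2\}$, $u=1$, so $W=\{2\}$ and $R=\{2,a\}$. Then $h(\emptyset)=[12]+[1a]-[2b]$, and $\partial h(\emptyset)=\emptyset$. Next, $\pi[12]=[2a]$ covers $R$, so $\delta\pi[12]=0$, while $\tau_2[2a]=[1a]$. Hence $h([12])=-[2b]\wedge[1a]$, and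
\[
\partial h([12])+h(\partial[12])=\bigl(-[1a]+[2b]\bigr)+\bigl([12]+[1a]-[2b]\bigr)=[12].
\]
Here $[12]$ is an isolated point of $\mathsf{M}_4\setminus e$, so it cannot occur in $\partial h([12])$; it is supplied by the term $h\partial$.
\end{example}

\begin{remark}[The hypotheses]
The edges from $u$ to $W\cup\{a\}$ are used in $\delta$ and in the $\tau_r$, the edges from $a$ to $W$ in $\pi$, and the edges from $b$ to $W$ in the cones $\kappa_w$. The pair $ub$ is never used. Two examples show what can go wrong. Let $G$ have vertices $a,b,u$ and the single edge $ab$, so that $ua$ is the only required edge that is missing. Then $\mathsf{M}(G[U])=\mathsf{M}(G-e)=\{\emptyset\}$, and the connecting map is an isomorphism $\mathbb{Z}\to\mathbb{Z}$. Next let $G$ be the complete graph on $\{a,u,w_1,w_2\}$ together with the edge $ab$, so that the only required edges missing are those from $b$ to $W$. Then $\mathsf{M}(G-e)\cong\mathsf{M}_4$ consists of three segments, each containing exactly one of the three points of the link, and the connecting map on $\tilde H_0$ is an isomorphism $\mathbb{Z}^2\to\mathbb{Z}^2$. In neither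 case does \eqref{eq:ses} split.
\end{remark}

\section{Complete graphs and iteration}\label{sec:complete}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Let $G=K_n$ and $e=ab$. Since $n\ge3$, there is a vertex $u\in[n]\setminus e$, and the hypotheses of Theorem~\ref{thm:main} hold. So \eqref{eq:ses} splits, and the facts on split sequences in Section~\ref{sec:chains} give the isomorphism of complexes and the split exactness of \eqref{eq:conj}. Let $\Lambda$ be an abelian group. The functors $-\otimes\Lambda$ and $\operatorname{Hom}(-,\Lambda)$ preserve finite direct sums, so they take \eqref{eq:ses} to split short exact sequences of complexes. The first gives \eqref{eq:conj} with $\Lambda$ in place of $\mathbb{Z}$. The second gives split exact sequences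
\[
0\to\tilde H^{d-1}(\mathsf{M}_{[n]\setminus e};\Lambda)\to\tilde H^{d}(\mathsf{M}_n;\Lambda)\to\tilde H^{d}(\mathsf{M}_n\setminus e;\Lambda)\to0 .\qedhere
\]
\end{proof}

The link of $e$ is again the matching complex of a complete graph, so we may split it in turn.

\begin{corollary}[Persistence]\label{cor:persist}
For $n\ge1$, $k\ge0$ and all $d$, the group $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ is isomorphic to a direct summand of $\tilde H_{d+k}(\mathsf{M}_{n+2k};\mathbb{Z})$. In particular, torsion persists along $(n,d)\mapsto(n+2,d+1)$: if $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ has an element of finite order $m$, then so does $\tilde H_{d+1}(\mathsf{M}_{n+2};\mathbb{Z})$.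
\end{corollary}

\begin{proof}
For $k=0$ there is nothing to prove. Since $n+2\ge3$ and the link of an edge in $\mathsf{M}_{n+2}$ is isomorphic to $\mathsf{M}_n$, Corollary~\ref{cor:conj} gives the case $k=1$. A direct summand of a direct summand is a direct summand, so the general case follows by induction on $k$.
\end{proof}

One can also continue with the other summand. The graph $K_n-e$ is not complete, but Theorem~\ref{thm:main} still applies to it at any edge $e'$ disjoint from $e$, provided that some vertex lies outside $e\cup e'$. For a chain complex $A$ and $i\ge0$, let $A[i]$ be the shifted complex with $A[i]_d=A_{d-i}$ and boundary $(-1)^i\partial$. Then $A[i][j]=A[i+j]$, shifts commute with direct sums, $H_d(A[i])=H_{d-i}(A)$, and the last complex in \eqref{eq:ses} is isomorphic to $C(\mathsf{M}(G[U]))[1]$.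

\begin{theorem}[Splitting along a matching]\label{thm:matching}
Let $F$ be a matching of $K_n$ with $|F|=k$ and $2k<n$. For $S\subseteq F$ let $V_S$ be the set of vertices not covered by $S$. Then, as chain complexes,
\[
C(\mathsf{M}_n)\cong\bigoplus_{S\subseteq F}C\bigl(\mathsf{M}(K_{V_S}-(F\setminus S))\bigr)\bigl[\,|S|\,\bigr].
\]
Hence, if $Y_i$ denotes the matching complex of $K_{n-2i}$ with $k-i$ pairwise disjoint edges removed, then
\[
\tilde H_d(\mathsf{M}_n;\mathbb{Z})\cong\bigoplus_{i=0}^{k}\tilde H_{d-i}(Y_i;\mathbb{Z})^{\binom ki}.
\]
\end{theorem}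

The summand indexed by $S$ has the same rank in each degree as the span of the matchings $\sigma$ with $\sigma\cap F=S$, since removing $S$ from such a $\sigma$ leaves a matching of $K_{V_S}-(F\setminus S)$. The theorem says that these pieces do not interact.

\begin{proof}
An induction on $|F|$ must keep track of the edges already deleted, so we prove a more general claim. \emph{Let $V$ be a finite set and let $F_0,F$ be disjoint sets of edges of $K_V$ such that $F_0\cup F$ is a matching that leaves some vertex $u$ uncovered. Then}
\[
C\bigl(\mathsf{M}(K_V-F_0)\bigr)\cong\bigoplus_{S\subseteq F}C\bigl(\mathsf{M}(K_{V\setminus\bigcup S}-(F_0\cup(F\setminus S)))\bigr)\bigl[\,|S|\,\bigr].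
\]
For $F=\emptyset$ the two sides are equal. Otherwise let $e=ab\in F$, $F'=F\setminus\{e\}$ and $G=K_V-F_0$. The vertices $a$ and $b$ are not covered by $F_0$, because $F_0\cup F$ is a matching and $e\notin F_0$. The vertex $u$ differs from $a,b$ and is not covered by $F_0$ either. So each of $a,b,u$ is adjacent in $G$ to all other vertices, and Theorem~\ref{thm:main} gives
\[
C(\mathsf{M}(G))\cong C\bigl(\mathsf{M}(K_V-(F_0\cup\{e\}))\bigr)\oplus C\bigl(\mathsf{M}(K_{V\setminus e}-F_0)\bigr)[1].
\]
Apply the induction hypothesis to the triples $(V,F_0\cup\{e\},F')$ and $(V\setminus e,F_0,F')$; in both, $u$ is still an uncovered vertex. In the first, a subset $S\subseteq F'$ contributes the graph on $V\setminus\bigcup S$ with deleted edges $F_0\cup\{e\}\cup(F'\setminus S)=F_0\cup(F\setminus S)$ and shift $|S|$. These are the summands of the claim with $e\notin S$. In the second, a subset $S'\subseteq F'$ contributes, with $S=S'\cup\{e\}$, the graph on $V\setminus\bigcup S$ with deleted edges $F_0\cup(F'\setminus S')=F_0\cup(F\setminus S)$ and total shift $|S'|+1=|S|$. These are the summands with $e\in S$. This proves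 the claim.

Take $V=[n]$ and $F_0=\emptyset$; an uncovered vertex exists because $2k<n$. This is the first statement. For each of the $\binom ki$ subsets $S$ with $|S|=i$, the graph $K_{V_S}-(F\setminus S)$ is a complete graph on $n-2i$ vertices with $k-i$ disjoint edges removed, and the second statement follows by taking homology.
\end{proof}

\begin{example}
Let $n=5$, $k=2$, $F=\{ab,23\}$. Removing the nodes $ab$ and $23$ from Figure~\ref{fig:petersen} leaves $Y_0$, a connected complex with $8$ points and $10$ segments, so $\tilde H_1(Y_0)=\mathbb{Z}^3$. The complex $Y_1$ consists of two points and $Y_2=\mathsf{M}_1=\{\emptyset\}$. Thus $\tilde H_1(\mathsf{M}_5)=\mathbb{Z}^6$ decomposes as $\mathbb{Z}^3\oplus\mathbb{Z}^2\oplus\mathbb{Z}$.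
\end{example}

\begin{remark}
The conclusion fails whenever $F$ is a perfect matching, $n=2k\ge2$. The term $i=k$ would contribute $\tilde H_{-1}(\mathsf{M}_0)=\mathbb{Z}$ to $\tilde H_{k-1}(\mathsf{M}_{2k})$. But a matching with $k-1$ edges lies in exactly one perfect matching of $K_{2k}$, so $\partial$ is injective on $C_{k-1}(\mathsf{M}_{2k})$ and $\tilde H_{k-1}(\mathsf{M}_{2k})=0$.
\end{remark}

\section{Symmetry of the splitting}\label{sec:symmetry}

Let $G=K_n$ with $n\ge3$, $e=ab$ and $U=[n]\setminus e$. The stabilizer of $e$ in $S_n$ is $\Gamma=\operatorname{Sym}(U)\times\operatorname{Sym}(\{a,b\})$. It acts by relabeling on $C(\mathsf{M}_n)$, $C(\mathsf{M}_n\setminus e)$ and $C(\mathsf{M}_U)$, and on the last complex of \eqref{eq:ses} by $g(e\otimes x)=e\otimes gx$. Since $g(e\wedge x)=e\wedge gx$, the maps in \eqref{eq:ses} commute with $\Gamma$, and one may ask for a section that does too. The homotopy \eqref{eq:h} breaks the symmetry twice: it singles out $u\in U$, and it treats $a$ and $b$ differently. We write $h_u^{a,b}$ for it. A \emph{splitting over} a commutative ring $\Lambda$ is a section of the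 sequence \eqref{eq:ses} tensored with $\Lambda$.

\begin{proposition}\label{prop:equivariant}
For $g\in\Gamma$ we have $g\,h_u^{a,b}g^{-1}=h_{g(u)}^{g(a),g(b)}$; in particular $g\,h_u^{a,b}g^{-1}=h_{g(u)}^{a,b}$ for $g\in\operatorname{Sym}(U)$. Consequently:
\begin{enumerate}
\item[(a)] the splitting given by $h_u^{a,b}$ is equivariant under $\operatorname{Sym}(U\setminus u)\cong S_{n-3}$ over $\mathbb{Z}$;
\item[(b)] the average $\frac1{n-2}\sum_{u\in U}h_u^{a,b}$ gives a splitting over $\mathbb{Z}[\frac1{n-2}]$ that is equivariant under $\operatorname{Sym}(U)\cong S_{n-2}$;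
\item[(c)] the average $\frac1{2(n-2)}\sum_{u\in U}(h_u^{a,b}+h_u^{b,a})$ gives a splitting over $\mathbb{Z}[\frac1{2(n-2)}]$ that is equivariant under $\Gamma$.
\end{enumerate}
\end{proposition}

\begin{proof}
Conjugate the ingredients of \eqref{eq:h} by $g$. The transpositions $(u\,a)$ and $(u\,w)$ become $(g(u)\,g(a))$ and $(g(u)\,g(w))$. The map $\delta$ becomes the map that adds $[g(u)r]$ for uncovered $r\in g(R)$, and $\kappa_w$ becomes $y\mapsto[g(w)g(b)]\wedge y$. As $w$ runs through $W=U\setminus u$, the vertex $g(w)$ runs through $U\setminus g(u)$. These are the ingredients for the triple $(g(u),g(a),g(b))$, which proves the formula. An average of solutions of $\partial h+h\partial=\iota$ is a solution, so each of the three maps gives a section $s(e\otimes x)=e\wedge x-h(x)$ over the stated ring by Lemma~\ref{lem:section}(b), whose proof works over any ring of coefficients. In each case conjugation by an element $g$ of the stated group permutes the terms of $h$, so $gh=hg$, and then $gs(e\otimes x)=e\wedge gx-h(gx)=s(g(e\otimes x))$.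
\end{proof}

These denominators cannot be dropped in general, even if one asks only for a section on homology.

\begin{proposition}\label{prop:denominators}
Let $\Lambda$ be a commutative ring and let $q_*$ be the map induced by $q$ on homology with coefficients in $\Lambda$.
\begin{enumerate}
\item[(a)] Let $n=3$. If $q_*\colon\tilde H_0(\mathsf{M}_3;\Lambda)\to\langle e\rangle\otimes\tilde H_{-1}(\mathsf{M}_U;\Lambda)$ has a $\Lambda$-linear section that commutes with the transposition $(a\,b)$, then $2$ is invertible in $\Lambda$.
\item[(b)] Let $n=5$. If $q_*\colon\tilde H_1(\mathsf{M}_5;\Lambda)\to\langle e\rangle\otimes\tilde H_0(\mathsf{M}_U;\Lambda)$ has a $\Lambda$-linear section that commutes with $\operatorname{Sym}(U)\cong S_3$, then $3=n-2$ is invertible in $\Lambda$.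
\end{enumerate}
\end{proposition}

\begin{proof}
In both cases the homology groups sit in the top degree of their complexes. There are no boundaries, so homology classes are cycles and the section can be written down on chains.

(a) Let $U=\{1\}$. The section sends $e\otimes\emptyset$ to a cycle $e-c[1a]-c'[1b]$, and the cycle condition is $c+c'=1$. The transposition $(a\,b)$ fixes $e\otimes\emptyset$ and exchanges $[1a]$ and $[1b]$, so equivariance forces $c=c'$. Hence $2c=1$.

(b) Let $U=\{1,2,3\}$ and let $f_i$ be the edge $U\setminus\{i\}$. Then $Z=\tilde H_0(\mathsf{M}_U;\Lambda)$ is the module of chains $z=\sum z_if_i$ with $z_1+z_2+z_3=0$. It is free of rank two with coordinates $z_1,z_2$, so every linear functional on $Z$ is a $\Lambda$-linear combination of $z_1$ and $z_2$. Since $gf_i=f_{g(i)}$, we have $(gz)_{g(i)}=z_i$. The section has the form $e\otimes z\mapsto e\wedge z-h(z)$ with $h\colon Z\to C_1(\mathsf{M}_5\setminus e;\Lambda)$ linear and $S_3$-equivariant, and by \eqref{eq:cone} the cycle condition is $\partial h(z)=z$. The module $C_1(\mathsf{M}_5\setminus e;\Lambda)$ has a basis given by the twelve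 solid segments of Figure~\ref{fig:petersen},
\[
[ia]\wedge f_i,\qquad[ib]\wedge f_i,\qquad[ia]\wedge[jb]\quad(i\ne j),
\]
and $S_3$ permutes this basis without signs. Equivariance therefore means that the coefficient of $g\xi$ in $h(gz)$ equals the coefficient of $\xi$ in $h(z)$, for every basis element $\xi$.

Write the coefficient of $[1a]\wedge f_1$ in $h(z)$ as $\alpha z_1+\alpha'z_2$. The transposition $(2\,3)$ fixes $[1a]\wedge f_1$, so $\alpha z_1+\alpha'z_2=\alpha z_1+\alpha'z_3$ on $Z$, and $z=f_1-f_3$ gives $\alpha'=0$. Transporting by $S_3$, the coefficient of $[ia]\wedge f_i$ is $\alpha z_i$ for all $i$. The same argument with $b$ in place of $a$ shows that the coefficient of $[ib]\wedge f_i$ is $\beta z_i$ for some $\beta\in\Lambda$. Write the coefficient of $[1a]\wedge[2b]$ as $\gamma z_1+\gamma'z_2$. Since $S_3$ is transitive on ordered pairs $(i,j)$ with $i\neq j$, the coefficient of $[ia]\wedge[jb]$ is $\gamma z_i+\gamma'z_j$.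

Now compare coefficients in $\partial h(z)=z$, using $\partial(\varepsilon\wedge\varepsilon')=\varepsilon'-\varepsilon$ and $\sum_{j\ne i}z_j=-z_i$:
\begin{align*}
f_i:&\quad \alpha z_i+\beta z_i=z_i,\\
[ia]:&\quad -\alpha z_i-\sum_{j\ne i}(\gamma z_i+\gamma'z_j)=(-\alpha-2\gamma+\gamma')z_i=0,\\
[jb]:&\quad -\beta z_j+\sum_{i\ne j}(\gamma z_i+\gamma'z_j)=(-\beta-\gamma+2\gamma')z_j=0.
\end{align*}
Each coordinate takes the value $1$ at some point of $Z$, so
\[
\alpha+\beta=1,\qquad 2\gamma-\gamma'=-\alpha,\qquad 2\gamma'-\gamma=\beta .
\]
Twice the second equation plus the third gives $3\gamma=\beta-2\alpha=1-3\alpha$. Hence $3(\alpha+\gamma)=1$.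
\end{proof}

\begin{thebibliography}{9}
\bibitem{Jonsson}
Jakob Jonsson, \emph{Exact Sequences for the Homology of the Matching Complex}, arXiv:1203.5641 (2012).
\end{thebibliography}
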